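\title{Three-uniform hypergraphs with $3$-cut surplus $o(m^{2/3})$}

\begin{abstract}
The $k$-surplus of an $r$-uniform hypergraph is the amount by which its largest $k$-cut exceeds the expected size of a random $k$-cut. We disprove the conjecture that the $k$-surplus of an $r$-uniform hypergraph with $m$ edges is $\Omega_r(m^{2/3})$ whenever $2\le k\le r$, $r\ge3$ and $(r,k)\ne(3,2)$: for every sufficiently large $m$ there is a $3$-uniform hypergraph with $m$ edges and $3$-surplus $O\big(m^{2/3}(\log\log m/\log m)^{1/24}\big)$. The $3$-surplus is the maximum of a cubic polynomial in the color indicators. The construction spreads the cubic part over many geometrically separated scales, and this makes it small enough to be absorbed by a negative quadratic part.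
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $2\le k\le r$ be integers. An \emph{$r$-graph} $H$ consists of a vertex set $V(H)$ and a set of edges, each an $r$-element subset of $V(H)$. A \emph{$k$-cut} of $H$ is a partition of $V(H)$ into $k$ parts, its \emph{size} is the number of edges with at least one vertex in every part, and $\mathrm{mc}_k(H)$ is the maximum size of a $k$-cut. Place each vertex in one of the $k$ parts independently and uniformly at random. A given edge meets every part with probability $S(r,k)\,k!/k^r$, where the Stirling number $S(r,k)$ counts the partitions of $\{1,\dots,r\}$ into $k$ unlabeled parts, so that $S(r,k)\,k!$ counts the surjections from the edge onto the parts. If $H$ has $m$ edges, its \emph{$k$-surplus}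
\[
\mathrm{surp}_k(H)=\mathrm{mc}_k(H)-\frac{S(r,k)\,k!}{k^r}\,m
\]
measures how much the best cut gains over a random one. We write $\mathrm{surp}_k(H)=\Omega_r(m^{\alpha})$ if there is a constant $c_r>0$, depending only on $r$, such that $\mathrm{surp}_k(H)\ge c_rm^{\alpha}$ for every $r$-graph $H$ with $m\ge1$ edges.

An extension of Edwards' theorem for graphs gives $\mathrm{surp}_k(H)=\Omega_r(m^{1/2})$, and Conlon, Fox, Kwan and Sudakov showed that this can be significantly improved unless $(r,k)=(3,2)$. The following conjecture appears in the paper of R\"aty and Tomon \cite{RT}.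

\medskip
\noindent\textbf{Conjecture.} \emph{Let $2\le k\le r$ be integers with $r\ge3$ and $(r,k)\ne(3,2)$. If $H$ is an $r$-graph with $m$ edges, then $\mathrm{surp}_k(H)=\Omega_r(m^{2/3})$.}
\medskip

The exponent $2/3$ is easy to see in the case $(r,k)=(3,3)$. A $3$-cut is a coloring of the vertices with three colors, an edge counts when it is \emph{rainbow} (its vertices have three different colors), and this happens at random with probability $3!/3^3=2/9$. In the complete $3$-graph $K$ on $N$ vertices the number of rainbow edges is the product of the sizes of the color classes, so for $3\mid N$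
\[
\mathrm{surp}_3(K)=\frac{N^3}{27}-\frac29\binom N3=\frac{3N^2-2N}{27},
\]
which has order $m^{2/3}$. For $(3,3)$ the conjecture therefore says that no $3$-graph has surplus of smaller order than the complete $3$-graph with as many edges.

To test this, consider density $p$, so that $m$ has order $pN^3$ and $m^{2/3}$ has order $p^{2/3}N^2$. If weights were allowed, giving every triple the weight $p$ would produce surplus at most $pN^2/9$, smaller than $m^{2/3}$ by a factor of order $p^{1/3}$. The question is whether an unweighted $3$-graph of small density can imitate this weighted one on all $3^N$ colorings at once. Section~\ref{sec:cubic} shows that two obvious attempts, making all codegrees equal and choosing edges at random, do not give this, which makes the conjecture a natural guess. Nevertheless the imitation is possible up to an error $O(pN^2)$.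

\begin{theorem}\label{thm:main}
Let $R\ge31$ be a prime, and put $p=1/R$ and $J=\binom R2(2304R^3)^2$. Let $D\ge2J+4$ and $1\le g\le R$ be integers, and let $N=2304R^{D+4}g$. There is a $3$-graph $H$ on $N$ vertices whose number $m$ of edges satisfies
\[
\tfrac18pN^3\le m\le pN^3,\qquad \mathrm{surp}_3(H)\le5pN^2 .
\]
Consequently $\mathrm{surp}_3(H)\le20R^{-1/3}m^{2/3}$.
\end{theorem}

Since $R$ can be arbitrarily large, no constant $c_3>0$ satisfies $\mathrm{surp}_3(H)\ge c_3m^{2/3}$ for all $3$-graphs, and the conjecture is false for $(r,k)=(3,3)$. Disjoint unions of these $3$-graphs reach every large number of edges. Logarithms are natural.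

\begin{theorem}\label{thm:all}
There is an absolute constant $C$ such that for every sufficiently large $m$ there is a $3$-graph $H$ with exactly $m$ edges and
\[
\mathrm{surp}_3(H)\le C\,m^{2/3}\Big(\frac{\log\log m}{\log m}\Big)^{1/24}.
\]
\end{theorem}

We make no claim about the conjectured bound for other pairs $(r,k)$. Section~\ref{sec:cubic} writes the surplus as a cubic polynomial, Section~\ref{sec:idea} develops the two tools of the proof on a tripartite model, Sections~\ref{sec:construction} and~\ref{sec:estimates} prove Theorem~\ref{thm:main}, and Section~\ref{sec:all} proves Theorem~\ref{thm:all}.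

\section{The surplus as a cubic polynomial}\label{sec:cubic}

Let $V$ be a set of $N$ vertices and $\chi:V\to\{1,2,3\}$ a coloring. For vertices $u,v,w$, not necessarily distinct, put
\[
\phi_\chi(u,v,w)=\mathbf 1[\chi(u),\chi(v),\chi(w)\text{ are distinct}]-\tfrac29 .
\]
For a real weight function $\omega$ on the $3$-element subsets (\emph{triples}) of $V$ let $F_\omega(\chi)=\sum_e\omega_e\phi_\chi(e)$, and write $F_H$ when $\omega$ is the indicator function of the edge set of $H$. The map $\omega\mapsto F_\omega$ is linear. A coloring that misses a color has no rainbow edge, so it does not matter whether parts may be empty, and for every $3$-graph $H$ with at least one edge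
\begin{equation}\label{eq:surp}
\mathrm{surp}_3(H)=\max_\chi F_H(\chi).
\end{equation}

Define the centered color indicators $x^c_v=\mathbf 1[\chi(v)=c]-\frac13\in\{\frac23,-\frac13\}$, and put
\[
X^c(A)=\sum_{v\in A}x^c_v\quad(A\subseteq V),\qquad X^c=X^c(V),\qquad Q=\sum_{c=1}^3(X^c)^2 .
\]
Color $c$ is used $N/3+X^c$ times, so $\sum_cX^c=0$ and $-N/3\le X^c\le2N/3$, and $Q$ measures how unbalanced the coloring is. Also $\sum_c(x^c_v)^2=\frac49+\frac19+\frac19=\frac23$ for each $v$.

\begin{lemma}\label{lem:identity}
For all vertices $u,v,w$,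
\[
\phi_\chi(u,v,w)=-\tfrac13\sum_c\big(x^c_ux^c_v+x^c_ux^c_w+x^c_vx^c_w\big)+2\sum_cx^c_ux^c_vx^c_w .
\]
\end{lemma}

\begin{proof}
The sum $\sum_cx^c_ux^c_v$ is $\frac23$ if $\chi(u)=\chi(v)$ and $-\frac29-\frac29+\frac19=-\frac13$ otherwise. The sum $\sum_cx^c_ux^c_vx^c_w$ is $3\cdot\frac2{27}=\frac29$ if the three colors are distinct, $\frac{-4+2-1}{27}=-\frac19$ if exactly two are equal, and $\frac{8-1-1}{27}=\frac29$ if all are equal. In these three cases the right-hand side is $\frac13+\frac49=\frac79$, then $0-\frac29$, then $-\frac23+\frac49=-\frac29$.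
\end{proof}

Let $d_\omega(u,v)=\sum_{w\ne u,v}\omega_{uvw}$ be the \emph{codegree} of the pair $\{u,v\}$, and let $T_\omega(x)=\sum_{\{u,v,w\}}\omega_{uvw}x_ux_vx_w$. Summing Lemma~\ref{lem:identity} over triples gives
\begin{equation}\label{eq:poly}
F_\omega(\chi)=-\tfrac13\sum_c\sum_{\{u,v\}}d_\omega(u,v)\,x^c_ux^c_v+2\sum_cT_\omega(x^c).
\end{equation}
The quadratic part sees only codegrees, and it enters with a minus sign. We use both facts.

The complete $3$-graph has small surplus, and it also penalizes unbalanced colorings. The penalty will absorb two error terms later.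

\begin{lemma}\label{lem:complete}
For the complete $3$-graph $K$ on $V$ and every coloring, $F_K(\chi)\le\frac{N^2}9-\frac N{18}Q$.
\end{lemma}

\begin{proof}
From $\sum_cX^c=0$ we get $X^1X^2+X^1X^3+X^2X^3=-Q/2$, so the number of rainbow triples is $\prod_c(\frac N3+X^c)=\frac{N^3}{27}-\frac N6Q+X^1X^2X^3$. Subtracting $\frac29\binom N3\ge\frac{N^3}{27}-\frac{N^2}9$ gives $F_K\le\frac{N^2}9-\frac N6Q+X^1X^2X^3$, and it remains to show $X^1X^2X^3\le\frac N9Q$. If the product is positive, the three numbers are $s,-\alpha,-\beta$ with $\alpha,\beta>0$ and $s=\alpha+\beta\le\frac{2N}3$. Then $\alpha\beta\le s^2/4$, so $Q=2s^2-2\alpha\beta\ge\frac32s^2$ and $s\alpha\beta\le\frac{s^3}4\le\frac N6s^2\le\frac N9Q$.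
\end{proof}

The first way to imitate $pK$ is to make all codegrees equal. This controls the quadratic part of \eqref{eq:poly} and leaves the cubic part free.

\begin{example}\label{ex:affine}
Let $V=\mathbb F_3^d$, $N=3^d$, and let the edges be the triples of distinct vectors with sum $0$. Two distinct vectors $u,v$ lie in exactly one edge, with third vertex $-u-v$, so $m=N(N-1)/6$. For $2$-cuts, encode the parts by signs $s_v=\pm1$. Here $S(3,2)\,2!/2^3=\frac34$, and $\mathbf 1[uvw\text{ is cut}]-\frac34=-\frac14(s_us_v+s_us_w+s_vs_w)$, with no cubic term. Summing over edges gives $-\frac18\big((\sum_vs_v)^2-N\big)\le\frac N8$, so $\mathrm{surp}_2(H)=O(m^{1/2})$, and the pair $(3,2)$ has to be excluded from the conjecture. For $3$-cuts, color each vector by its first coordinate. Any vectors of colors $0$ and $1$ are completed to an edge by a vector of color $2$, so $N^2/9$ edges are rainbow and $F_H(\chi)\ge\frac{N^2}9-\frac{N^2}{27}\ge\frac49m$. The quadratic part of \eqref{eq:poly} equals $-\frac16(Q-\frac23N)=\frac N9$ for this coloring,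 so almost the whole gain comes from the cubic part.
\end{example}

The second way is to choose edges at random. We recall Bernstein's inequality: if $\xi_1,\dots,\xi_l$ are independent random variables with mean zero, $|\xi_i|\le1$ and $\sum_i\operatorname{Var}\xi_i\le\mu$, then $\Pr(\sum_i\xi_i>s)\le\exp\big(-s^2/(2\mu+2s/3)\big)$ for $s>0$.

\begin{lemma}\label{lem:rounding}
Let $N\ge7$, let $q$ be a weight function on the triples of $V$ with values in $[0,1]$ and $\sum_eq_e\le\mu$, and let $s>0$ satisfy $s^2/(2\mu+2s/3)\ge1.2N$. There is a $3$-graph $H''$ on $V$, with $q_e>0$ for each of its edges $e$, that has at most $\mu+s$ edges and satisfies $F_{H''}(\chi)\le F_q(\chi)+s$ for all $\chi$.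
\end{lemma}

\begin{proof}
Include each triple $e$ independently with probability $q_e$. For fixed $\chi$, the difference $F_{H''}(\chi)-F_q(\chi)$ is the sum of the independent variables $(\mathbf 1[e\in H'']-q_e)\phi_\chi(e)$, which have mean zero, absolute value at most $1$ and variance at most $q_e$. The same holds for $|H''|-\sum_eq_e$, without the factor $\phi_\chi(e)$. Each of the $3^N+1$ bad events has probability at most $e^{-1.2N}$, and $(3^N+1)e^{-1.2N}\le2e^{-0.1N}<1$ because $\log3<1.1$ and $N\ge7$.
\end{proof}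

The hypothesis forces $s\ge\sqrt{2.4\,\mu N}$. For the constant weight $q=p$ we have $\mu$ of order $pN^3$, and the lemma gives an error of order $\sqrt p\,N^2$, which is larger than $p^{2/3}N^2$. To keep the error at $O(pN^2)$ we may round only $\mu=O(p^2N^3)$ edges at random, a fraction $O(p)$ of all edges. The rest must be placed by a deterministic rule whose cubic form we can control.

\section{Paying for the cubic term}\label{sec:idea}

\subsection*{Quadratic penalties}
Suppose that on most triples $\mathbf 1_H=p+\zeta$, where $\zeta$ has all codegrees zero. By \eqref{eq:poly}, $F_\zeta=2\sum_cT_\zeta(x^c)$, and a negative term is needed to cancel this. Take a partition $\mathcal A$ of $V$ and raise by $w$ the codegree of every pair that lies inside a part. The quadratic part of \eqref{eq:poly} changes by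
\begin{equation}\label{eq:penalty}
-\frac w3\sum_c\sum_{A\in\mathcal A}\sum_{\{u,v\}\subseteq A}x^c_ux^c_v=-\frac w6\sum_c\sum_{A\in\mathcal A}X^c(A)^2+\frac{wN}9 .
\end{equation}
Call $\sum_AX^c(A)^2$ the \emph{energy} of $x^c$ on $\mathcal A$. We gain $w/6$ times the energy and pay $wN/9$ for the diagonal. With target surplus $O(pN^2)$, the weights $w$ of all partitions that we use at a vertex must add up to $O(pN)$. We therefore look for a rule whose cubic form is bounded by energies, and then compare that bound with this budget.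

\subsection*{A tripartite gadget}
Let $R$ be a prime, $d\ge0$ and $t=R^{d+1}$. For $(\beta,b),(\beta',b')\in\mathbb F_R^d\times\mathbb F_R$ define
\[
\sigma\big((\beta,b),(\beta',b')\big)=b+b'+\langle\beta,\beta'\rangle\in\mathbb F_R,\qquad\langle\beta,\beta'\rangle=\sum_{i=1}^d\beta_i\beta'_i .
\]

\begin{lemma}\label{lem:gadget}
Let $W,W',U$ be disjoint finite sets. Let each of $W,W'$ be partitioned into $t$ cells of equal size indexed by $\mathbb F_R^d\times\mathbb F_R$, and let $U$ be partitioned into classes $C_j$, $j\in\mathbb F_R$, of equal size. For $v\in W$, $v'\in W'$, $u\in U$, with $v$ in the cell $A$ and $v'$ in the cell $A'$, let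
\[
\zeta_{vv'u}=\mathbf 1[u\in C_{\sigma(A,A')}]-\tfrac1R .
\]
\begin{itemize}
\item[(a)] If two of $v,v',u$ are fixed, the sum of $\zeta_{vv'u}$ over the third is $0$.
\item[(b)] For real numbers $x_v$ write $X(A)=\sum_{v\in A}x_v$, let $E=\sum_AX(A)^2$ be the sum over all $2t$ cells, and let $B_U=\sum_jX(C_j)^2$. Then
\[
\Big|\sum_{v,v',u}\zeta_{vv'u}\,x_vx_{v'}x_u\Big|\le\tfrac12\sqrt{RB_U}\;E\sqrt t .
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $v,v'$ are fixed, the class $C_{\sigma(A,A')}$ is a $1/R$ fraction of $U$. If $v$ and $u\in C_j$ are fixed, then for each $\beta'$ exactly one $b'$ gives $\sigma=j$, so a $1/R$ fraction of the cells of $W'$, and hence of its vertices, gives an edge. The case of fixed $v',u$ is the same because $\sigma$ is symmetric.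

(b) Summing over $u$ first, the sum equals $\sum_{A,A'}X(A)X(A')f(\sigma(A,A'))$, where $f(j)=X(C_j)-\frac1R\sum_iX(C_i)$. The function $f$ has sum zero, and $\|f\|_2^2\le B_U$ because subtracting the mean is an orthogonal projection. Let $Z$ be the $t\times t$ matrix $(f(\sigma(A,A')))$, and let $a,a'$ be the vectors $(X(A))$ and $(X(A'))$. Since $|a^TZa'|\le\|Z\|\,\|a\|\,\|a'\|\le\frac12\|Z\|E$, it suffices to bound the operator norm by $\|Z\|\le\sqrt{Rt}\,\|f\|_2$.

Let $e_\xi(j)=e^{2\pi i\xi j/R}$ for $\xi\in\mathbb F_R$, and expand $f=\sum_\xi\hat f(\xi)e_\xi$ with $\hat f(\xi)=\frac1R\sum_jf(j)\overline{e_\xi(j)}$. Then $\hat f(0)=0$, and Parseval's identity $\sum_\xi|\hat f(\xi)|^2=\frac1R\|f\|_2^2$ with the Cauchy--Schwarz inequality gives $\sum_\xi|\hat f(\xi)|\le\|f\|_2$. Fix $\xi\ne0$. The matrix $(e_\xi(\sigma(A,A')))$ is the tensor product $\Phi\otimes zz^T$, where $z=(e_\xi(b))_{b\in\mathbb F_R}$ and $\Phi=(e_\xi(\langle\beta,\beta'\rangle))_{\beta,\beta'}$. We have $\|zz^T\|=\|z\|^2=R$. The entry of $\Phi\Phi^*$ at $(\beta,\gamma)$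 is $\sum_{\beta'}e_1(\langle\xi(\beta-\gamma),\beta'\rangle)$. For $\beta\ne\gamma$ the vector $\xi(\beta-\gamma)$ is nonzero, because $R$ is prime, and the sum vanishes. So $\Phi\Phi^*=R^dI$ and $\|\Phi\|=R^{d/2}$. Operator norms multiply under tensor products, so each of these matrices has norm $R^{1+d/2}=\sqrt{Rt}$, and the triangle inequality gives the bound on $\|Z\|$.
\end{proof}

For $R=2$ and $d=1$, with cells ordered $(0,0),(0,1),(1,0),(1,1)$,
\[
\sigma=\begin{pmatrix}0&1&0&1\\1&0&1&0\\0&1&1&0\\1&0&0&1\end{pmatrix},\qquad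
\big((-1)^\sigma\big)=\begin{pmatrix}1&1\\1&-1\end{pmatrix}\otimes\begin{pmatrix}1&-1\\-1&1\end{pmatrix}.
\]
Each row and column of $\sigma$ takes each value twice, which is due to the term $b+b'$. The sign matrix has norm $\sqrt2\cdot2=\sqrt{Rt}$, which is due to the inner product: without it the matrix would have rank one and norm $t=4$.

\subsection*{One scale, and many}
Take $p=1/R$ and $|W|=|W'|=|U|=n$, let $\kappa=n/t$ be the cell size, and let $x=x^c$. Since $|x_v|\le1$, we have $E\le2t\kappa^2=2n\kappa$, that is $tE\le2n^2$, and Lemma~\ref{lem:gadget} gives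
\[
2|T_\zeta(x)|\le\sqrt{RB_U}\;E\sqrt t\le n\sqrt{2R}\,\sqrt{EB_U}.
\]
This is a geometric mean of two energies. Penalize the cells with weight $w_1$ and the classes with weight $w_*$, and spend half of the gain in \eqref{eq:penalty}. By the AM--GM inequality, $\frac1{12}(w_1E+w_*B_U)\ge\frac16\sqrt{w_1w_*}\sqrt{EB_U}$, which suffices if $w_1w_*\ge72Rn^2$. The budget allows only $w_1,w_*=O(n/R)$, so this estimate misses by a factor of order $R^3$, whatever the value of $t$.

The step $E\sqrt t\le\sqrt2\,n\sqrt E$ is nearly tight only if $E$ is comparable to $n\kappa$. With many gadgets whose cell sizes are far apart, this cannot hold for many of them with comparable energies, and together they cost no more than a constant times one gadget.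

\begin{lemma}\label{lem:scales}
Let $n>0$ and $\kappa_1,\dots,\kappa_J>0$ with $\kappa_{i+1}\ge2\kappa_i$ for all $i$. Let $0\le E_i\le2n\kappa_i$ and $B=\sum_iE_i$. Then $\sum_iE_i\sqrt{n/\kappa_i}\le8n\sqrt B$.
\end{lemma}

\begin{proof}
We may assume $B>0$. If $\kappa_i\le B/n$, then $E_i\sqrt{n/\kappa_i}\le2n^{3/2}\kappa_i^{1/2}$. Listed in decreasing order, these $\kappa_i$ are at most $B/n$, $B/(2n)$, $B/(4n),\dots$, so these terms sum to at most $2n^{3/2}(B/n)^{1/2}\sum_{l\ge0}2^{-l/2}\le7n\sqrt B$. If $\kappa_i>B/n$, then $\sqrt{n/\kappa_i}<n/\sqrt B$, and these terms sum to at most $\frac n{\sqrt B}\sum_iE_i=n\sqrt B$.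
\end{proof}

The separation of scales is needed: if all $\kappa_i$ equal $\kappa$ and all $E_i$ equal $2n\kappa$, the sum is $\sqrt{2J}\,n\sqrt B$.

Now cut each of $W$ and $W'$ into $L$ \emph{types} of size $n/L$, and put a gadget on each of the $L^2$ pairs of types, always with the same $U$ and each time with a different cell size. Let $B$ be the sum of the $L^2$ cell energies. Lemmas~\ref{lem:gadget} and~\ref{lem:scales} give $2|T_\zeta(x)|\le8\frac nL\sqrt R\sqrt{BB_U}$, so it suffices to have $w_1w_*\ge48^2Rn^2/L^2$. A vertex of $W$ now lies in $L$ cells, so the budget shrinks to $w_1=n/(RL)$, with $w_*=n/R$. The requirement falls like $L^{-2}$ and the budget like $L^{-1}$, and they meet at $L=48^2R^3=2304R^3$.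

Two things remain. The gadgets cover only triples that meet three different parts, and the penalties must be realized by actual edges. With $R$ parts instead of three, the uncovered triples form a fraction $O(p)$ of all triples, which is what Lemma~\ref{lem:rounding} can round at cost $O(pN^2)$. The penalized pairs lie inside parts, so the penalties can be built into the rounding probabilities.

\section{The construction}\label{sec:construction}

Fix $R,p,J,D,g,N$ as in Theorem~\ref{thm:main}, and put $L=2304R^3$ and $n=gR^D$, so that $N=RLn$ and $J=\binom R2L^2$.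

\subsection*{Blocks, types, classes and cells}
Partition the $N$-element set $V$ into \emph{blocks} $V_1,\dots,V_R$ of size $N/R$. Partition each block $V_\lambda$ in two ways: into $L$ \emph{types} of size $n$, and into $R$ \emph{classes} $C_{\lambda,j}$, $j\in\mathbb F_R$, of size $N/R^2$. Let $\mathcal P$ be the set of the $J$ pairs of types from different blocks, and let $\pi\mapsto h_\pi$ be a bijection from $\mathcal P$ to $\{1,\dots,J\}$. Put
\[
\kappa_\pi=gR^{h_\pi},\qquad t_\pi=n/\kappa_\pi=R^{d_\pi+1},\qquad d_\pi=D-h_\pi-1\ge0 .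
\]
Partition each of the two types of $\pi$ into $t_\pi$ sets of size $\kappa_\pi$, the \emph{$\pi$-cells}, index them by $\mathbb F_R^{d_\pi}\times\mathbb F_R$, and let $\sigma_\pi$ be the map $\sigma$ with $d=d_\pi$. No relation between the various partitions is required. Every vertex lies in one class and in exactly one $\pi$-cell for each of the $(R-1)L$ pairs $\pi$ that contain its type.

\subsection*{Structured edges}
Let $\mathcal S$ be the set of triples that meet three blocks. Let $e=\{v,v',u\}\in\mathcal S$ with $v\in V_\lambda$, $v'\in V_\mu$, $u\in V_\nu$ and $\lambda<\mu<\nu$, let $\pi$ be the pair formed by the types of $v$ and $v'$, and let $A\ni v$, $A'\ni v'$ be the $\pi$-cells. Put $e\in H'$ if and only if $u\in C_{\nu,\sigma_\pi(A,A')}$. Let $\zeta_e=\mathbf 1[e\in H']-p$ for $e\in\mathcal S$ and $\zeta_e=0$ otherwise. Thus $\mathcal S$ is partitioned into gadgets as in Lemma~\ref{lem:gadget}, one for each $\pi$ and each block $V_\nu$ later than both blocks of $\pi$, with $W,W'$ the types of $\pi$ and $U=V_\nu$. The gadgets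 that contain a given pair of vertices partition the possible third vertices into whole blocks or whole types, so Lemma~\ref{lem:gadget}(a) gives
\begin{equation}\label{eq:margins}
d_\zeta(v,v')=0\ \text{ for all pairs }\{v,v'\},\qquad |H'|=p|\mathcal S| .
\end{equation}

\subsection*{Penalty weights}
Let
\[
w_*=\frac NR,\qquad w_1=\frac N{R^2L}=\frac N{2304R^5},\qquad\Gamma=(R-1)Lw_1+w_*,\qquad\Delta=w_1\sum_{\pi\in\mathcal P}\kappa_\pi .
\]
Here $\Gamma$ is the total penalty weight at a vertex. We need three facts:
\begin{equation}\label{eq:weights}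
\Gamma\le2pN,\qquad\sqrt{w_1w_*}=48Rn,\qquad\Delta\le\frac{pN^{3/2}}{1000}.
\end{equation}
The first holds since $RLw_1=N/R$, and the second since $w_1w_*=\frac{N^2}{R^3L}=\frac{Ln^2}R=48^2R^2n^2$. For the third, $\sum_\pi\kappa_\pi=g\sum_{h=1}^JR^h\le2gR^J\le2R^{J+1}$, so $\Delta\le NR^{J-4}/1000$, and $R^{J-4}\le pR^{J+2}\le p\sqrt N$ because $N\ge R^D\ge R^{2J+4}$. Apart from $d_\pi\ge0$, this is the only place where $D\ge2J+4$ is used: it makes even the largest cells small compared with $N$.

For $v\ne v'$ let
\[
y_{vv'}=w_1\cdot\#\{\pi\in\mathcal P: v,v'\text{ lie in the same }\pi\text{-cell}\}+w_*\mathbf 1[v,v'\text{ lie in the same class}].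
\]
Then $0\le y_{vv'}\le\Gamma$, and $y_{vv'}=0$ unless $v,v'$ lie in the same block. To raise the codegree of $\{v,v'\}$ by about $y_{vv'}$, we spread this amount evenly over all third vertices: for a triple $e$ let $\eta_e=\frac1N\sum_{\{v,v'\}\subset e}y_{vv'}$. Then $0\le\eta_e\le3\Gamma/N\le6p$, and $\eta$ vanishes on $\mathcal S$.

\subsection*{Random edges}
Let $\mathcal U$ be the set of triples not in $\mathcal S$, those with two vertices in a common block. Let $q_e=p+\eta_e$ on $\mathcal U$ and $q_e=0$ on $\mathcal S$, so $q_e\le7p<1$. Since $|\mathcal U|\le R\binom{N/R}2N\le\frac12pN^3$, we have $\sum_eq_e\le\mu:=\frac72p^2N^3$. For $s=3pN^2$,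
\[
\frac{s^2}{2\mu+2s/3}=\frac{9p^2N^4}{7p^2N^3+2pN^2}=\frac{9N}{7+2R/N}\ge1.2N,
\]
because $N\ge4R$. Lemma~\ref{lem:rounding} gives $H''\subseteq\mathcal U$ with $|H''|\le\frac72p^2N^3+3pN^2$ and $F_{H''}\le F_q+3pN^2$. Let $H=H'\cup H''$. Since $\mathbf 1_{H'}+q=p+\zeta+\eta$ on all triples,
\begin{equation}\label{eq:decomp}
F_H(\chi)\le pF_K(\chi)+F_\zeta(\chi)+F_\eta(\chi)+3pN^2\quad\text{for every coloring }\chi.
\end{equation}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:estimates}

Fix a coloring $\chi$. For each color $c$ define the energies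
\[
E^c_\pi=\sum_{A\ \pi\text{-cell}}X^c(A)^2,\qquad B^c=\sum_{\pi\in\mathcal P}E^c_\pi,\qquad B^c_*=\sum_{\lambda,j}X^c(C_{\lambda,j})^2,
\]
and the weighted energy $G^c=w_1B^c+w_*B^c_*\ge0$. There are $2t_\pi$ $\pi$-cells of size $\kappa_\pi$, so $E^c_\pi\le2t_\pi\kappa_\pi^2=2n\kappa_\pi$.

\begin{lemma}\label{lem:zeta}
$F_\zeta(\chi)\le\frac1{12}\sum_cG^c$.
\end{lemma}

\begin{proof}
By \eqref{eq:poly} and \eqref{eq:margins}, $F_\zeta=2\sum_cT_\zeta(x^c)$. Fix $c$, omit it from the notation, and let $B_\nu=\sum_jX(C_{\nu,j})^2$, so that $\sum_\nu B_\nu=B_*$ and $\sum_\nu\sqrt{B_\nu}\le\sqrt{RB_*}$ by the Cauchy--Schwarz inequality. Summing Lemma~\ref{lem:gadget}(b) over all gadgets,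
\[
2|T_\zeta(x)|\le\sum_\pi E_\pi\sqrt{t_\pi}\sum_{\nu=1}^R\sqrt{RB_\nu}\le R\sqrt{B_*}\sum_\pi E_\pi\sqrt{n/\kappa_\pi}.
\]
The $\kappa_\pi$ are distinct terms of a geometric progression of ratio $R\ge2$, so Lemma~\ref{lem:scales} applies. With \eqref{eq:weights} and the AM--GM inequality,
\[
2|T_\zeta(x)|\le8Rn\sqrt{BB_*}=\tfrac16\sqrt{w_1B\cdot w_*B_*}\le\tfrac1{12}G.\qedhere
\]
\end{proof}

The weight $\eta$ produces the gain $-\frac16G^c$ predicted by \eqref{eq:penalty}, but it has a cubic part of its own, and it also raises the codegrees of pairs that were not meant to be penalized. Because $\eta$ is spread evenly over the third vertex, both side effects carry the factor $X^c$.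

\begin{lemma}\label{lem:eta}
$\displaystyle F_\eta(\chi)\le\sum_cG^c\Big(-\frac16+\frac{X^c}N\Big)+\frac\Delta3\sum_c|X^c|+\Big(\frac23+\frac1{10}\Big)pN^2$.
\end{lemma}

\begin{proof}
By definition $F_\eta=\frac1N\sum_{\{v,v'\}}y_{vv'}\sum_{u\ne v,v'}\phi_\chi(v,v',u)$. The two missing values $u=v,v'$ each have $\phi_\chi=-\frac29$, so by Lemma~\ref{lem:identity}
\[
\sum_{u\ne v,v'}\phi_\chi(v,v',u)=\sum_c\Big[\Big(-\frac N3+2X^c\Big)x^c_vx^c_{v'}-\frac13X^c\,(x^c_v+x^c_{v'})\Big]+\frac49 .
\]
With $P^c=\sum_{\{v,v'\}}y_{vv'}x^c_vx^c_{v'}$ and $Y_v=\sum_{v'\ne v}y_{vv'}$ this gives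
\begin{equation}\label{eq:eta}
F_\eta=\sum_c\Big(-\frac13+\frac{2X^c}N\Big)P^c-\frac1{3N}\sum_cX^c\sum_vY_vx^c_v+\frac2{9N}\sum_vY_v .
\end{equation}

\emph{First term.} Expand the squares in $G^c$. A pair $\{v,v'\}$ contributes $2y_{vv'}x^c_vx^c_{v'}$, and a vertex $v$ contributes $\Gamma(x^c_v)^2$. Hence $P^c=\frac12(G^c-\delta^c)$ with $\delta^c=\Gamma\sum_v(x^c_v)^2\ge0$ and $\sum_c\delta^c=\frac23\Gamma N$. The first term equals $\sum_cG^c(-\frac16+\frac{X^c}N)+\sum_c\delta^c(\frac16-\frac{X^c}N)$. Since $X^c\ge-\frac N3$, the second sum is at most $\frac12\sum_c\delta^c=\frac13\Gamma N\le\frac23pN^2$.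

\emph{Second term.} All classes have the same size, so $Y_v=Y_0+\Delta_v$, where $Y_0=w_*(N/R^2-1)\ge0$ does not depend on $v$ and $\Delta_v=w_1\sum(\kappa_\pi-1)$, summed over the pairs $\pi$ that contain the type of $v$. Thus $0\le\Delta_v\le\Delta$ and $|\sum_v\Delta_vx^c_v|\le N\Delta$, and the second term is at most $-\frac{Y_0}{3N}Q+\frac\Delta3\sum_c|X^c|\le\frac\Delta3\sum_c|X^c|$.

\emph{Third term.} It is at most $\frac29(Y_0+\Delta)\le\frac29\big(\frac{pN^2}{R^2}+\frac{pN^2}{1000}\big)\le\frac1{10}pN^2$ by \eqref{eq:weights}.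
\end{proof}

When a color is much overused, the factor $-\frac16+\frac{X^c}N$ is positive and the penalty turns into a gain for the coloring. Such colorings lose $\frac{pN}{18}Q$ in Lemma~\ref{lem:complete}, and this dominates because $G^c$ is never large.

\begin{lemma}\label{lem:G}
For each color $c$, $\;G^c\le\dfrac{pN^3}{432}$ and $\;G^c\Big(\dfrac{X^c}N-\dfrac1{12}\Big)\le\dfrac{pN}{36}(X^c)^2$.
\end{lemma}

\begin{proof}
By \eqref{eq:weights}, $w_1B^c\le2nw_1\sum_\pi\kappa_\pi=2n\Delta\le N\Delta\le\frac{pN^3}{1000}$. There are $R^2$ classes of size $N/R^2$, so $B^c_*\le N^2/R^2$ and $w_*B^c_*\le\frac{pN^3}{R^2}\le\frac{pN^3}{961}$, as $R\ge31$. Now $\frac1{1000}+\frac1{961}<\frac1{432}$. In the second inequality the left-hand side is at most $0$ if $X^c\le\frac N{12}$. If $X^c>\frac N{12}$, then $G^c\le\frac{pN^2}{36}\cdot\frac N{12}\le\frac{pN^2}{36}X^c$, so $G^c\frac{X^c}N\le\frac{pN}{36}(X^c)^2$.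
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:margins} and $R\ge31$,
\[
m\ge|H'|=p\binom R3\Big(\frac NR\Big)^3=\frac{(R-1)(R-2)}{6R^2}\,pN^3\ge\frac{30\cdot29}{6\cdot31^2}\,pN^3\ge\frac18pN^3,
\]
and $m=|H'|+|H''|\le\big(\frac16+\frac7{2\cdot31}+\frac3N\big)pN^3\le pN^3$.

Insert Lemmas~\ref{lem:complete}, \ref{lem:zeta} and~\ref{lem:eta} into \eqref{eq:decomp} and split the term $-\frac{pN}{18}Q$ into two halves. For every $\chi$,
\begin{align*}
F_H(\chi)\le{}&\sum_c\Big[G^c\Big(\frac{X^c}N-\frac1{12}\Big)-\frac{pN}{36}(X^c)^2\Big]+\sum_c\Big[\frac\Delta3|X^c|-\frac{pN}{36}(X^c)^2\Big]\\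
&+\Big(\frac19+\frac23+\frac1{10}+3\Big)pN^2 .
\end{align*}
The first sum is at most $0$ by Lemma~\ref{lem:G}. The maximum of $\frac\Delta3z-\frac{pN}{36}z^2$ over real $z$ is $\frac{\Delta^2}{pN}$, so by \eqref{eq:weights} the second sum is at most $\frac{3\Delta^2}{pN}\le3\cdot10^{-6}pN^2$. Hence $F_H(\chi)\le5pN^2$, and \eqref{eq:surp} gives $\mathrm{surp}_3(H)\le5pN^2$. Finally $m^{2/3}\ge(\frac18pN^3)^{2/3}=\frac14p^{2/3}N^2$, so $5pN^2\le20p^{1/3}m^{2/3}$.
\end{proof}

\section{All numbers of edges}\label{sec:all}

Theorem~\ref{thm:main} gives only certain edge counts, each up to a factor $8$. We reach a prescribed $m$ greedily by disjoint unions. The free parameter $g$ makes the admissible sizes dense enough for each step to remove a fixed fraction of the missing edges.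

\begin{proof}[Proof of Theorem~\ref{thm:all}]
If $H_1,H_2$ are vertex-disjoint, then $F_{H_1\sqcup H_2}(\chi)$ is the sum of $F_{H_1}$ and $F_{H_2}$ at the restrictions of $\chi$, so \eqref{eq:surp} gives $\mathrm{surp}_3(H_1\sqcup H_2)\le\mathrm{surp}_3(H_1)+\mathrm{surp}_3(H_2)$.

Fix a prime $R\ge31$, let $D_0=2J+4$, $N_*=2304R^{D_0+4}$ and $m_*(R)=pN_*^3$. Call $N$ \emph{admissible} if $N=2304R^{D+4}g$ with $D\ge D_0$ and $1\le g\le R-1$. The smallest admissible value is $N_*$, and consecutive values have ratio $(g+1)/g\le2$. Given $x\ge m_*(R)$, take the largest admissible $N$ with $pN^3\le x$. The next admissible value is at most $2N$, so $pN^3>x/8$. The $3$-graph of Theorem~\ref{thm:main} for this $N$ has between $x/64$ and $x$ edges, and its surplus is at most $5pN^2=5p^{1/3}(pN^3)^{2/3}\le5R^{-1/3}x^{2/3}$.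

Start with $x=m$. While $x\ge m_*(R)$, add such a $3$-graph on new vertices and replace $x$ by the number of edges still missing, which is at most $\frac{63}{64}x$. At the end add the fewer than $m_*(R)$ missing edges as disjoint edges, each of surplus $\frac79\le1$. The result $H$ has exactly $m$ edges. Since $(1-\frac1{64})^{2/3}\le1-\frac1{96}$ by concavity, $\sum_{i\ge0}(\frac{63}{64})^{2i/3}\le96$, and
\begin{equation}\label{eq:greedy}
\mathrm{surp}_3(H)\le500R^{-1/3}m^{2/3}+m_*(R).
\end{equation}

It remains to choose $R$. From $2R\le J\le\frac12\cdot2304^2R^8$ we get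
\[
2R\le\log m_*(R)\le C_1R^8\log R
\]
for an absolute constant $C_1$: the lower bound holds since $m_*(R)\ge R^{D_0}\ge e^J$, and the upper bound since $\log m_*(R)\le3\log2304+3(2J+8)\log R$. Let $m\ge m_*(31)^2$, and let $R\ge31$ be the largest prime with $m_*(R)^2\le m$. Then $2R\le\log m$, so $R^2\le e^{2R}\le m$ and $m_*(R)\le m^{1/2}\le R^{-1/3}m^{2/3}$. By Bertrand's postulate there is a prime $R'$ with $R<R'<2R$, and $m_*(R')^2>m$ by the choice of $R$. Therefore
\[
\log m<2C_1(2R)^8\log(2R)\le512\,C_1R^8\log\log m,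
\]
that is, $R^{-1/3}\le(512C_1)^{1/24}(\log\log m/\log m)^{1/24}$. By \eqref{eq:greedy}, $\mathrm{surp}_3(H)\le501R^{-1/3}m^{2/3}$, and the theorem holds with $C=501\,(512C_1)^{1/24}$.
\end{proof}

The exponent $\frac1{24}=\frac13\cdot\frac18$ records the two costs of the construction: the saving is $R^{-1/3}$, and the $J=\Theta(R^8)$ distinct scales force $\log N\ge2J\log R$.

\begin{thebibliography}{1}
\bibitem{RT} Eero R\"aty and Istv\'an Tomon, \emph{Large Cuts in Hypergraphs via Energy}, arXiv:2410.01682 (2024).
\end{thebibliography}
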